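# Sums of lattice strictly singular operators

## Signed differences in $\ell_1$

Let $(e_n)$ be the unit vectors of $\ell_1$ and let $\lambda(x)=\sum_n x_n$. If $x\ge 0$, then $\lambda(x)=\|x\|$, so $\lambda$ preserves the norm of every positive vector. Nevertheless $\lambda$ is not bounded below on any sublattice of dimension at least $2$: such a sublattice contains two disjoint positive non-zero vectors $u,v$, and the non-zero vector $\lambda(v)u-\lambda(u)v$ is sent to $0$. What an operator does to positive vectors says little about what it does to differences.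

Now take the differences $y_k=e_{2k-1}-e_{2k}$. They are pairwise disjoint, $\|\sum a_ky_k\|=2\sum|a_k|$, and $\lambda$ vanishes on all of them. Another operator sees them perfectly: $D:\ell_1\to\ell_1$, $Dx=(x_{2k-1}-x_{2k})_k$, for which $D(\sum a_ky_k)=(2a_k)_k$ has norm $\|\sum a_ky_k\|$. So $D$ is an isometry on the closed span of $(y_k)$. That span is not a sublattice, since $|y_1|=e_1+e_2$ is not in it. Is $D$ also an isomorphism on the closed span of some disjoint sequence of *positive* vectors? Here we see the answer by eye: $D(\sum a_ke_{2k})=(-a_k)_k$.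

Suppose now that we know only that an operator $D$ is an isomorphism on the closed span of $(y_k)$. The natural move is to split $y_k=y_k^+-y_k^-$ and write
$$D\Big(\sum a_ky_k\Big)=D_+a-D_-a,\qquad D_\pm a=D\Big(\sum a_ky_k^\pm\Big).$$
If $D$ were bad on all positive disjoint sequences, then $D_+$ and $D_-$ would both be bad, while their difference is an isomorphism. Can two bad operators have a good sum?

In dimension two they can. On $\mathbb R^2$ let $T_1x=(x_1+x_2,0)$ and $T_2x=(0,2x_1+x_2)$. Each has a one-dimensional kernel, and each is bounded below on positive vectors. Their sum has determinant $1\cdot1-1\cdot 2=-1$, so it is invertible. Hence a negative answer to "can two bad operators have a good sum?" must use infinitely many disjoint vectors.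

## Lattice strict singularity

Scalars are real, and a complex space $X$ is regarded as a real one. Let $E$ be a Banach lattice and $X$ a Banach space. "Isomorphism" always means isomorphism onto the image, that is, bounded below. For a sequence $(u_k)$ we write $[u_k]$ for its closed linear span. An operator is bounded below on $[u_k]$ as soon as it is bounded below on the finite combinations of the $u_k$, with the same constant.

**Definition.** A bounded operator $T:E\to X$ is *lattice strictly singular* (LSS) if for every infinite-dimensional closed sublattice $Z\subset E$ the restriction $T|_Z$ is not an isomorphism. Equivalently, there is no infinite sequence $(x_n)$ of positive, non-zero, pairwise disjoint vectors in $E$ such that $T|_{[x_n]}$ is an isomorphism.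

The two descriptions agree for two textbook reasons. The closed span of a disjoint sequence of positive vectors is a closed sublattice (see (1) below). Conversely, every infinite-dimensional Banach lattice contains an infinite sequence of positive, non-zero, pairwise disjoint vectors. We use the description by sequences.

Recall that $T$ is *strictly singular* if it is not an isomorphism on any infinite-dimensional closed subspace. A strictly singular operator on $E$ is LSS. The converse fails: consider the inclusion $L_2[0,1]\to L_1[0,1]$. If $(u_k)$ is a disjoint normalized sequence in $L_2$ with supports $A_k$, then $|A_k|\to0$, and the Cauchy–Schwarz inequality gives $\|u_k\|_1\le|A_k|^{1/2}\to0$. So the inclusion is not bounded below on $[u_k]$, and it is LSS. By Khinchine's inequality it is an isomorphism on the span of the Rademacher functions, so it is not strictly singular.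

Two elementary facts will be used all the time. If $u_1,u_2,\dots$ are pairwise disjoint, then for finite sums
$$\Big|\sum a_ku_k\Big|=\sum|a_k|\,|u_k|. \tag{1}$$
In particular $\|\sum a_ku_k\|\le\|\sum b_ku_k\|$ whenever $|a_k|\le|b_k|$ for all $k$, and
$$|a_k|\,\|u_k\|\le\Big\|\sum_j a_ju_j\Big\|. \tag{2}$$
So a disjoint sequence of non-zero vectors is an unconditional basis, with constant $1$, of its closed span.

A *lattice homomorphism* is a linear map $J$ between vector lattices with $|Jf|=J|f|$. Let $\Omega$ be a finite set. Choosing a lattice homomorphism $J:\mathbb R^\Omega\to E$ amounts to choosing pairwise disjoint positive vectors $v_s=J1_{\{s\}}$, one for each $s\in\Omega$. Indeed, if the $v_s$ are given, then $|\sum f(s)v_s|=\sum|f(s)|v_s$ by (1). Conversely, $v_s=J|1_{\{s\}}|\ge0$, and for $s\neq t$ we have $|v_s-v_t|=J|1_{\{s\}}-1_{\{t\}}|=v_s+v_t$, whence $v_s\wedge v_t=\frac12(v_s+v_t-|v_s-v_t|)=0$. A lattice homomorphism satisfies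
$$\|Jf\|=\|J|f|\|,\qquad |f|\le|g|\ \Longrightarrow\ \|Jf\|\le\|Jg\|. \tag{3}$$

The question is taken from Julio Flores, Jordi López-Abad and Pedro Tradacete, "Banach lattice versions of strict singularity", arXiv:1410.4752 (2014): is the sum of two LSS operators LSS? The answer is yes.

**Theorem 1.** Let $E$ be a Banach lattice and $X$ a Banach space. If $T_1,T_2:E\to X$ are LSS, then $T_1+T_2$ is LSS.

## Two lattices with a dichotomy: $c_0$ and $\ell_1$

Let $E=c_0$. Here $T$ is LSS if and only if $\|Tu_k\|\to0$ for every disjoint sequence $(u_k)$ of positive unit vectors, and that condition passes to sums at once. The "if" part is clear, because $T$ cannot then be bounded below on $[u_k]$. For "only if", suppose that $\|Tu_k\|\ge\delta>0$ along a subsequence. Disjoint unit vectors of $c_0$ satisfy $\|\sum a_ku_k\|=\max|a_k|$, so $(u_k)$ is weakly null, and so is $(Tu_k)$. By the Bessaga–Pełczyński selection principle a further subsequence of $(Tu_k)$ is basic, say with constant $C$. Then $\delta|a_k|\le 2C\|\sum_j a_jTu_j\|$ for all $k$, so $T$ is bounded below on the span of that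 subsequence and is not LSS.

Let $E=\ell_1$. The functional $\lambda$ shows that $\|Tu_k\|$ need not tend to $0$. A different dichotomy helps. Suppose $T_1,T_2$ are LSS and $T_1+T_2$ is an isomorphism on $[x_n]$, where the $x_n$ are disjoint positive unit vectors, so $\|\sum a_nx_n\|=\sum|a_n|$. By Rosenthal's $\ell_1$ theorem, $(T_1x_n)$ has a subsequence that is either equivalent to the unit basis of $\ell_1$ or weakly Cauchy. In the first case $T_1$ would be an isomorphism on the span of that subsequence of $(x_n)$, which is excluded. So the subsequence is weakly Cauchy. Pass to a further subsequence for $T_2$. Then $((T_1+T_2)x_{n_k})_k$ is weakly Cauchy. But it is equivalent to the unit basis of $\ell_1$, and a Hahn–Banach extension of the functional $\sum a_k(T_1+T_2)x_{n_k}\mapsto\sum(-1)^ka_k$ shows that it is not weakly Cauchy. This is a contradiction.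

Both arguments used the explicit norm of $E$. For a general $E$ we need something else.

## The classical argument, and the signs that stop it

Suppose Theorem 1 fails for $T_1,T_2$. Then there are pairwise disjoint positive non-zero $x_n\in E$ and $c>0$ with $\|(T_1+T_2)x\|\ge c\|x\|$ on $[x_n]$, hence
$$\|T_1x\|+\|T_2x\|\ge c\|x\|\qquad(x\in[x_n]). \tag{4}$$

The usual proof that a sum of strictly singular operators is strictly singular suggests the following. Since $T_1$ is not bounded below on the span of any tail of $(x_n)$, choose unit vectors $y_1,y_2,\dots$, supported on successive finite blocks of the $x_n$, with $\|T_1y_k\|\le c\,2^{-k-1}$. For a finite sum $x=\sum a_ky_k$, (2) gives $|a_k|\le\|x\|$, so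
$$\|T_1x\|\le\sum_k|a_k|\,c\,2^{-k-1}\le\tfrac c2\|x\|,$$
and (4) gives $\|T_2x\|\ge\frac c2\|x\|$. So $T_2$ is an isomorphism on $[y_k]$.

If we had assumed that $T_2$ is not an isomorphism on the span of *any* disjoint sequence, we would be done. We have assumed it only for positive sequences, and the $y_k$ carry signs. Passing to $|y_k|$ does not help: for $\lambda$ and $y=\frac12(e_1-e_2)$ we have $\lambda(y)=0$ and $\lambda(|y|)=1$. This is the point where the argument stops. Something can still be saved from it.

**Step 1 (bounded below on positive vectors).** *The purpose is to record what we gain from the failure: if the $y_k$ cannot be chosen positive, then $T_1$ behaves on positive vectors as $\lambda$ does on $\ell_1$.* We claim that there are $n_0$ and $\delta>0$ with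
$$\|T_1u\|\ge\delta\|u\|\quad\text{for all positive }u\in V:=\operatorname{span}\{x_n:n\ge n_0\}. \tag{5}$$
Suppose not. Then for every $n_0$ and every $\delta>0$ there is a positive unit vector $u\in\operatorname{span}\{x_n:n\ge n_0\}$ with $\|T_1u\|<\delta$, and it is a finite combination of the $x_n$. Starting each time beyond the indices already used, we obtain pairwise disjoint positive unit vectors $u_k$ with $\|T_1u_k\|\le c\,2^{-k-1}$. The computation above, with $u_k$ in place of $y_k$, shows that $\|T_2x\|\ge\frac c2\|x\|$ on $[u_k]$. This contradicts that $T_2$ is LSS, and (5) is proved.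

From now on $n_0,\delta,V$ are fixed. By (1), $V$ is a vector sublattice of $E$. Put $A:=\|T_1\|$. By (5), $A\ge\delta>0$.

**Step 2 (many nearly killed vectors).** *The purpose is to have, inside every disjoint positive sequence, signed vectors that $T_1$ (or $T_2$, as we like) nearly kills.* Let $(u_k)$ be a disjoint sequence of positive non-zero vectors in $V$, let $i\in\{1,2\}$, $\varepsilon>0$ and $K\in\mathbb N$. Then there is a finite combination $y=\sum_{k\ge K}a_ku_k$ with $\|y\|=1$ and $\|T_iy\|\le\varepsilon$. Otherwise $\|T_iy\|>\varepsilon\|y\|$ for every non-zero finite combination of $(u_k)_{k\ge K}$, so $T_i$ is an isomorphism on $[u_k]_{k\ge K}$, against LSS.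

So each $T_i$ nearly kills a great many signed vectors, $T_1$ does not shrink positive vectors, and by (4) no vector is shrunk by both. We shall organize the killed vectors so that the two families become incompatible.

## Trees of signed vectors

Step 2 can be iterated, because $y=\sum a_ku_k$ splits into two disjoint positive parts, and these can be assembled from vectors that already carry a structure of their own. The right bookkeeping is a binary tree. For $L\ge0$ let $\Omega_L=\{\pm1\}^L$ and let $r_j(s)=s_j$ be the coordinate functions. For $\sigma\in\{\pm1\}^j$ let $[\sigma]\subset\Omega_L$ be the set of $s$ that extend $\sigma$; for the empty $\sigma$ this is $\Omega_L$. Let $1_{[\sigma]}$ be its indicator.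

**Definition.** Let $w=(i(1),\dots,i(L))\in\{1,2\}^L$ be a word and $\eta>0$. A *$w$-family with error $\eta$* is a lattice homomorphism $J:\mathbb R^{\Omega_L}\to V$ with $\|J1\|=1$ and
$$\|T_{i(j)}J(1_{[\sigma]}r_j)\|\le\eta\qquad\text{for all }1\le j\le L,\ \sigma\in\{\pm1\}^{j-1}. \tag{6}$$

To see the shape of this, take the single operator $\lambda$ on $\ell_1$ in the role of $T_1$, with $V$ the finitely supported vectors and $w=(1,1)$. Pick four distinct unit vectors $e_s$, indexed by $s\in\Omega_2$, and put $Jf=\frac14\sum_sf(s)e_s$. Then $\|J1\|=1$ and $\lambda(Jf)$ is the mean of $f$. The functions in (6) are $r_1$, $1_{[+1]}r_2$ and $1_{[-1]}r_2$. All have mean $0$, so (6) holds with every $\eta>0$.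

**Step 3 (families exist).** *The purpose is to build, for every word, homomorphisms $J$ as in (6) with errors as small as we please.* We claim: for every word $w$ and all $\eta_k>0$ there are $w$-families $J_k$ $(k\in\mathbb N)$ with error $\eta_k$ such that the vectors $J_k1$ are pairwise disjoint.

We use induction on the length of $w$. For the empty word, $\Omega_0$ is a point, $\mathbb R^{\Omega_0}=\mathbb R$, and (6) is void. Put $J_k(t)=t\,x_{n_0+k}/\|x_{n_0+k}\|$.

Suppose that the claim holds for words of length $L$, and let $w=(i(1),w')$ with $w'=(i(2),\dots,i(L+1))$. Choose $w'$-families $J'_k$ with errors $2^{-k}$ and with $J'_k1$ pairwise disjoint. Let $\varepsilon>0$ and $K\in\mathbb N$. Step 2, applied to $u_k=J_k'1$ and $i=i(1)$, gives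
$$y=\sum_{k\in\Lambda}a_kJ'_k1,\qquad \Lambda\subset[K,\infty)\text{ finite},\quad a_k\ne0,\quad \|y\|=1,\quad\|T_{i(1)}y\|\le\varepsilon.$$
The new first coordinate will be the sign of $a_k$. For $f\in\mathbb R^{\Omega_{L+1}}$ put
$$Jf=\sum_{k\in\Lambda,\,a_k>0}|a_k|\,J'_k\big(f(+1,\cdot)\big)+\sum_{k\in\Lambda,\,a_k<0}|a_k|\,J'_k\big(f(-1,\cdot)\big). \tag{7}$$

*$J$ is a lattice homomorphism into $V$.* Since $|J'_kg|=J'_k|g|\le\|g\|_\infty J'_k1$, the summands in (7) for different $k$ are disjoint. Each summand is a lattice homomorphism in $f$, so (1) gives $|Jf|=J|f|$.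

*Normalization and first level.* We have $J1=\sum_{k\in\Lambda}|a_k|J_k'1=|y|$, which has norm $1$. Also $Jr_1=\sum_{a_k>0}|a_k|J'_k1-\sum_{a_k<0}|a_k|J'_k1=y$, so $\|T_{i(1)}Jr_1\|\le\varepsilon$.

*Higher levels.* Let $t=\pm1$, $1\le j\le L$ and $\sigma\in\{\pm1\}^{j-1}$. The function $f=1_{[(t,\sigma)]}r_{j+1}$ on $\Omega_{L+1}$ satisfies $f(t,\cdot)=1_{[\sigma]}r_j$ and $f(-t,\cdot)=0$. Hence
$$J(1_{[(t,\sigma)]}r_{j+1})=\sum_{k\in\Lambda,\ \operatorname{sgn}a_k=t}|a_k|\,J'_k(1_{[\sigma]}r_j).$$
By (2), $|a_k|=|a_k|\,\|J_k'1\|\le\|y\|=1$. The letter of $w'$ at position $j$ is $i(j+1)$, so the image under $T_{i(j+1)}$ has norm at most $\sum_{k\ge K}2^{-k}=2^{1-K}$.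

So $J$ is a $w$-family with error $\max(\varepsilon,2^{1-K})$, which can be made at most $\eta_1$. Repeat with $K$ beyond all indices of the sets $\Lambda$ used so far. This yields $J_1,J_2,\dots$ with errors $\eta_1,\eta_2,\dots$. The vectors $J_m1=|y_m|$ are pairwise disjoint because the $\Lambda$'s are. The claim is proved.

For a fixed word of length $L$ let
$$M_i=\operatorname{span}\{1_{[\sigma]}r_j:\ i(j)=i,\ \sigma\in\{\pm1\}^{j-1}\}\subset\mathbb R^{\Omega_L}\qquad(i=1,2).$$
Say that the coordinate $r_j$ has *class* $i(j)$. If $p$ depends only on $s_1,\dots,s_{j-1}$, then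
$$p\,r_j=\sum_{\sigma\in\{\pm1\}^{j-1}}p(\sigma)\,1_{[\sigma]}r_j\in M_{i(j)}. \tag{8}$$
An element $\varphi$ of $M_i$ is a finite combination of the spanning functions, so $\|T_iJ\varphi\|$ is at most $\eta$ times the sum of the absolute values of the coefficients. Thus, given finitely many functions in $M_1$, finitely many in $M_2$, and $\theta>0$, a small enough error $\eta$ provides $J$ with
$$\|T_iJ\varphi\|\le\theta\quad\text{for all the given }\varphi\in M_i,\quad i=1,2. \tag{9}$$

Each function $1_{[\sigma]}r_j$ has mean $0$ for the uniform measure on $\Omega_L$, so all elements of $M_1$ and $M_2$ have mean $0$.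

## What the two operators say about the norm $\|Jf\|$

We now have a seminorm $f\mapsto\|Jf\|$ on functions on $\Omega_L$, monotone as in (3). The operators constrain it in two ways. Suppose that (9) holds for the functions that occur.

**Step 4 (norm and mean).** *The purpose is to compute $\|Jf\|$, up to constants, for certain non-negative functions.* Let $f\ge0$ and $f=a+\varphi$ with $a\ge0$ constant, $\varphi\in M_1$ and $\|T_1J\varphi\|\le\theta$. Then
$$\frac{a\delta-\theta}{A}\le\|Jf\|\le\frac{aA+\theta}{\delta}. \tag{10}$$
Indeed $T_1Jf=a\,T_1J1+T_1J\varphi$, and $\delta\le\|T_1J1\|\le A$ because $J1$ is a positive unit vector of $V$. So $a\delta-\theta\le\|T_1Jf\|\le aA+\theta$. Since $Jf\ge0$ lies in $V$, (5) gives $\delta\|Jf\|\le\|T_1Jf\|\le A\|Jf\|$.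

**Step 5 (the $M_2$ part is controlled).** *The purpose is to use the lower bound (4).* Let $f=a+\varphi_1+\varphi_2$ with $a$ constant, $\varphi_i\in M_i$ and $\|T_iJ\varphi_i\|\le\theta$. Then
$$c\,\|J\varphi_2\|\le A\big(\|Jf\|+|a|\big)+2\theta. \tag{11}$$
Indeed $T_1J\varphi_2=T_1Jf-a\,T_1J1-T_1J\varphi_1$ has norm at most $A\|Jf\|+A|a|+\theta$, while $\|T_2J\varphi_2\|\le\theta$. Now apply (4) to $J\varphi_2\in V$.

By (10), on non-negative functions in $\mathbb R_{+}1+M_1$ the norm is comparable with the mean, as in $L_1$. By (11), taking the $M_2$ part of a function is a bounded operation. To reach a contradiction we look for a real function whose size is dominated by a non-negative function of mean $1$ of the form $1+\varphi$, $\varphi\in M_1$, and whose $M_2$ part dominates a non-negative function in $a+M_1$ with $a$ huge.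

The functions that come to mind first do not suffice. Given class-1 coordinates $r_l$, the Riesz product $\prod(1+r_l)$ is non-negative and of the form $1+\varphi$ with $\varphi\in M_1$, so (10) bounds its norm, but its $M_2$ part is $0$. For class-2 coordinates $\rho_l$ consider products with factors $1\pm n^{-1/2}\rho_l$: the real product $\prod_{l\le n}(1+n^{-1/2}\rho_l)$ reaches $(1+n^{-1/2})^n$, so its sup norm is not bounded in $n$. With complex factors this is cured, since
$$\Big|\prod_{l\le m}\Big(1+\tfrac{\mathrm i}{\sqrt n}\rho_l\Big)\Big|=(1+\tfrac1n)^{m/2}\le\sqrt e\qquad(m\le n).$$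
But such a product differs from $1$ only by its part in $M_2$ (real and imaginary parts taken separately), and this part is again bounded, by $\sqrt e+1$.

The idea is to multiply the two kinds, with the coordinates interlaced. The complex product $g$ stays bounded while it moves by $n^{-1/2}$ in modulus (up to a factor $\sqrt e$) at each of $n$ steps. The $M_2$ part of the product $fg$ collects these moves, each weighted by the *current* value of the Riesz product $f$. The Riesz product grows geometrically and then drops to $0$ for good. So the last move before the drop dominates, and the $M_2$ part has size about $n^{-1/2}\max_mf_m$. The maximum of the $f_m$ is a function with mean of order $n$, so we gain $n\cdot n^{-1/2}=\sqrt n$.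

## The interlaced product

Fix $n\ge1$ and take $L=3n$ and the word $(1,1,2,1,1,2,\dots,1,1,2)$. Name the coordinates, in order,
$$r_1,r_1',\rho_1,\ r_2,r_2',\rho_2,\ \dots,\ r_n,r_n',\rho_n.$$
(The coordinate functions are renamed: from here on $r_m,r_m'$ are the class-1 coordinates and $\rho_m$ the class-2 ones.) Put $f_0=g_0=1$ and, for $1\le m\le n$,
$$f_m=\prod_{l\le m}(1+r_l)(1+r_l')\ge0,\qquad g_m=\prod_{l\le m}\Big(1+\tfrac{\mathrm i}{\sqrt n}\rho_l\Big),\qquad 1\le|g_m|\le\sqrt e.$$
Two class-1 coordinates per block make $f$ grow by a factor $4$, and Step 8 will show where this is used.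

**Step 6 (the Riesz products lie in $1+M_1$).** *The purpose is to make (10) applicable to the $f_m$ and their combinations.* We have
$$f_m-f_{m-1}=f_{m-1}\big((1+r_m)(1+r_m')-1\big)=f_{m-1}\,r_m+f_{m-1}(1+r_m)\,r_m'. \tag{12}$$
The factor $f_{m-1}$ depends only on coordinates before $r_m$, and $f_{m-1}(1+r_m)$ only on coordinates before $r_m'$. By (8), $f_m-f_{m-1}\in M_1$. Summing, $f_m-1\in M_1$ for all $m$.

Let
$$h=f_1+\tfrac34\sum_{m=2}^nf_m,\qquad \kappa_n=1+\tfrac34(n-1)\ge\tfrac34n.$$
Then $h\ge0$ and $h-\kappa_n=(f_1-1)+\frac34\sum_{m=2}^n(f_m-1)\in M_1$. The function $h$ stands in for the maximum of $f_1,\dots,f_n$, as we shall see in Step 8.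

**Step 7 (splitting the product).** *The purpose is to find the $M_1$ and $M_2$ parts of $F=f_ng_n$.* From
$$f_mg_m-f_{m-1}g_{m-1}=(f_m-f_{m-1})g_{m-1}+f_m(g_m-g_{m-1})$$
we get, by telescoping, $F=1+F_1+G$ with
$$F_1=\sum_{m=1}^n(f_m-f_{m-1})g_{m-1},\qquad G=\sum_{m=1}^nf_m(g_m-g_{m-1})=\sum_{m=1}^n\tfrac{\mathrm i}{\sqrt n}\,f_mg_{m-1}\,\rho_m.$$
Since $g_{m-1}$ depends only on coordinates before $r_m$, multiplying (12) by $g_{m-1}$ and using (8) shows that the real and imaginary parts of $F_1$ lie in $M_1$. Since $f_mg_{m-1}$ depends only on coordinates before $\rho_m$, those of $G$ lie in $M_2$. Write $F=R+\mathrm iS$, $G=P+\mathrm iQ$, $F_1=R_1+\mathrm iS_1$ with real functions. Then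
$$R=1+R_1+P,\quad S=S_1+Q,\quad R_1,S_1\in M_1,\quad P,Q\in M_2,\quad |R|,|S|\le|F|\le\sqrt e\,f_n. \tag{13}$$

For $n=2$ this can be written out. We have $g_2=1-\frac12\rho_1\rho_2+\frac{\mathrm i}{\sqrt2}(\rho_1+\rho_2)$, so $R=f_2(1-\frac12\rho_1\rho_2)$ and $S=\frac1{\sqrt2}f_2(\rho_1+\rho_2)$. From the formula for $G$,
$$P=-\tfrac12f_2\rho_1\rho_2,\qquad Q=\tfrac1{\sqrt2}(f_1\rho_1+f_2\rho_2),\qquad R_1=f_2-1,\qquad S_1=\tfrac1{\sqrt2}(f_2-f_1)\rho_1.$$
The term $f_2\rho_1$ in $S$ has been split as $f_1\rho_1+(f_2-f_1)\rho_1$: the first piece moves with $\rho_1$ and has class 2, while the second moves with $r_2,r_2'$, which come after $\rho_1$, and has class 1.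

**Step 8 (the $M_2$ part is pointwise large).** *The purpose is to bound $|G|$ below by a function in $\kappa_n+M_1$, up to the factor $n^{-1/2}$.* We show that, pointwise,
$$|P|+|Q|\ge|G|\ge\tfrac25\,n^{-1/2}\,h. \tag{14}$$
Fix a point $s$ and let $m\in\{0,\dots,n\}$ be maximal such that $r_l=r_l'=1$ at $s$ for all $l\le m$. Then $f_l=4^l$ for $l\le m$. If $m<n$, then one of $r_{m+1},r_{m+1}'$ equals $-1$, so $f_l=0$ for all $l>m$.

If $m=0$, then $h=0$ at $s$ and (14) is trivial. Let $m\ge1$. Then
$$h=4+\tfrac34\sum_{l=2}^m4^l=4+\tfrac34\cdot\frac{4^{m+1}-16}{3}=4^m,$$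
so $h$ is exactly $\max(f_1,\dots,f_n)$ at $s$. Moreover $|g_l-g_{l-1}|=n^{-1/2}|g_{l-1}|$ lies between $n^{-1/2}$ and $\sqrt e\,n^{-1/2}$. Using the lower bound for $l=m$ and the upper bound for $l<m$,
$$|G|=\Big|\sum_{l\le m}4^l(g_l-g_{l-1})\Big|\ge n^{-1/2}\Big(4^m-\sqrt e\sum_{1\le l<m}4^l\Big)\ge n^{-1/2}\,4^m\Big(1-\frac{\sqrt e}3\Big)\ge\tfrac25\,n^{-1/2}\,4^m,$$
because $\sum_{1\le l<m}4^l=\frac{4^m-4}3\le\frac{4^m}3$ and $\sqrt e<1.65$. This proves (14).

Here the factor $4$ matters. With one class-1 coordinate per block we would have $2^l$ in place of $4^l$, and the same estimate would produce $2^m-\sqrt e\,(2^m-2)$, which is negative for large $m$.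

As a rehearsal, look at the mean $\mathbb E$ for the uniform measure on $\Omega_{3n}$. Elements of $M_1$ have mean $0$, so $\mathbb E f_n=1$ and $\mathbb Eh=\kappa_n$. Then $\mathbb E|F|\le\sqrt e$ by (13), while $\mathbb E|G|\ge\frac25n^{-1/2}\kappa_n\ge\frac3{10}\sqrt n$ by (14). So in the norm of $L_1(\Omega_{3n})$, passing from $F$ to $G$ is not bounded uniformly in $n$. In the proof, $\mathbb E$ is replaced by the estimates (10).

## The two bounds collide

**Step 9 (upper bound).** *The purpose is to bound $\|JP\|$ and $\|JQ\|$ independently of $n$.* Let $\theta=\delta/2$. By Step 3 and (9) choose $J$ for our word such that $\|T_1J\varphi\|\le\theta$ for $\varphi\in\{f_n-1,\ R_1,\ S_1,\ h-\kappa_n\}$ and $\|T_2J\varphi\|\le\theta$ for $\varphi\in\{P,Q\}$. By (10) with $f=f_n$ and $a=1$, $\|Jf_n\|\le\delta^{-1}(A+\theta)$. By (13) and (3),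
$$\|JR\|,\ \|JS\|\le\sqrt e\,\delta^{-1}(A+\theta).$$
Apply (11) to $R=1+R_1+P$ (with $a=1$) and to $S=S_1+Q$ (with $a=0$):
$$\|JP\|,\ \|JQ\|\le B:=c^{-1}\Big[A\big(\sqrt e\,\delta^{-1}(A+\theta)+1\big)+2\theta\Big]. \tag{15}$$
The constant $B$ depends only on $A,\delta,c$, and not on $n$.

**Step 10 (lower bound and end of proof).** *The purpose is to show that $\|JP\|+\|JQ\|$ must grow like $\sqrt n$.* By (10) with $f=h$ and $a=\kappa_n\ge\frac34n$,
$$\|Jh\|\ge\frac{\kappa_n\delta-\theta}{A}\ge\frac{\frac34n\delta-\frac12\delta}{A}\ge\frac{n\delta}{4A}.$$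
By (15), (3), the triangle inequality and (14),
$$2B\ge\|JP\|+\|JQ\|=\|J|P|\|+\|J|Q|\|\ge\big\|J(|P|+|Q|)\big\|\ge\tfrac25n^{-1/2}\|Jh\|\ge\frac{\delta}{10A}\sqrt n.$$
Here $n$ was arbitrary, and $J$ was chosen after $n$, while $A,\delta,c$ and $B$ were fixed in advance. For large $n$ the inequality is false. This contradiction proves Theorem 1. $\blacksquare$

## From positive to arbitrary disjoint sequences

We return to the splitting $y_k=y_k^+-y_k^-$ from the beginning.

**Definition.** A bounded operator $T:E\to X$ is *disjointly strictly singular* (DSS) if it is not an isomorphism on $[u_n]$ for any sequence $(u_n)$ of pairwise disjoint non-zero vectors, not necessarily positive.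

For example, the inclusion $L_2[0,1]\to L_1[0,1]$ is DSS, since the computation made for it above never used positivity.

**Theorem 2.** For a bounded operator $T:E\to X$ the following are equivalent:

1. $T$ is LSS;
2. $T$ is DSS;
3. for every sequence $(u_n)$ of pairwise disjoint non-zero vectors, $T|_{[u_n]}$ is strictly singular.

*Proof.* (3)⇒(1): for positive disjoint non-zero $(u_n)$ the space $[u_n]$ is infinite-dimensional, so $T$ is not an isomorphism on it.

**Proof of (1)⇒(2).** *The purpose is to transfer Theorem 1 through positive and negative parts.* Let $T$ be LSS, and suppose that $\|Tu\|\ge c\|u\|$ on $[u_n]$ for some $c>0$ and some disjoint sequence of non-zero $u_n$. Let $E_0=[|u_n|]$. It is a closed sublattice of $E$, hence a Banach lattice. For finite sums put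
$$P_\pm\Big(\sum a_n|u_n|\Big)=\sum a_nu_n^\pm .$$
Since $0\le u_n^\pm\le|u_n|$, the vectors $u_n^\pm$ (for a fixed sign) are pairwise disjoint, and (1) gives
$$\Big|\sum a_nu_n^\pm\Big|=\sum|a_n|u_n^\pm\le\sum|a_n||u_n|=\Big|\sum a_n|u_n|\Big|.$$
The equality says that $|P_\pm x|=P_\pm|x|$, and the inequality that $P_\pm$ is contractive. So $P_\pm$ extend to contractive lattice homomorphisms $E_0\to E$. Put $T_\pm=TP_\pm:E_0\to X$. For finite sums $x=\sum a_n|u_n|$ we have $\|\sum a_nu_n\|=\|x\|$ by (1), so
$$\|(T_+-T_-)x\|=\Big\|T\sum a_nu_n\Big\|\ge c\Big\|\sum a_nu_n\Big\|=c\|x\|.$$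
Thus $T_+-T_-$ is an isomorphism on $E_0=[|u_n|]$ and is not LSS. By Theorem 1, $T_+$ or $-T_-$ is not LSS. Say $T_+$ is not; the other case is identical, with $P_-$ in place of $P_+$. Then there are disjoint positive non-zero $w_k\in E_0$ and $c'>0$ with $\|T_+w\|\ge c'\|w\|$ on $[w_k]$. Put $v_k=P_+w_k\ge0$. These vectors are pairwise disjoint, because $P_+$ is a lattice homomorphism, and non-zero, because $Tv_k=T_+w_k\ne0$. For finite sums, since $P_+$ is contractive,
$$\Big\|T\sum a_kv_k\Big\|=\Big\|T_+\sum a_kw_k\Big\|\ge c'\Big\|\sum a_kw_k\Big\|\ge c'\Big\|\sum a_kv_k\Big\|.$$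
So $T$ is an isomorphism on $[v_k]$, contradicting that $T$ is LSS.

**Proof of (2)⇒(3).** *The purpose is to replace an arbitrary subspace of $[u_n]$ by a span of disjoint blocks.* Suppose that $T$ is DSS, but $\|Ty\|\ge c\|y\|$ for some $c>0$ on an infinite-dimensional closed subspace $Y\subset[u_n]$, with $(u_n)$ disjoint and non-zero. Let $\varepsilon\in(0,\frac12)$ be such that $2\varepsilon(c+\|T\|)\le\frac c2$. The sequence $(u_n)$ is a basis of $[u_n]$ with continuous coordinates, by (2). For each $N$, the vectors of $Y$ whose first $N$ coordinates vanish form a subspace of finite codimension in $Y$, so there is a unit vector among them. Truncating such vectors far enough, and starting each time beyond the previous truncation, we get unit vectors $y_k\in Y$ and successive finite blocks $b_k$ of $(u_n)$ with $\|y_k-b_k\|\le\varepsilon2^{-k}$. In particular $\|b_k\|\ge\frac12$. For a finite sum $b=\sum a_kb_k$, (2) gives $|a_k|\le\|b\|/\|b_k\|\le2\|b\|$. Hence, with $y=\sum a_ky_k\in Y$,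
$$\|b-y\|\le\sum|a_k|\varepsilon2^{-k}\le2\varepsilon\|b\|,$$
$$\|Tb\|\ge\|Ty\|-\|T\|\,\|b-y\|\ge c(1-2\varepsilon)\|b\|-2\varepsilon\|T\|\,\|b\|\ge\tfrac c2\|b\|.$$
So $T$ is an isomorphism on $[b_k]$. The $b_k$ are disjoint and non-zero, which contradicts (2) of the theorem. $\blacksquare$

## The space of LSS operators

**Corollary 3.**

- (a) The LSS operators $E\to X$ form a norm-closed linear subspace of $L(E,X)$.
- (b) (Pigeonhole.) If $T_i:E\to X_i$ $(1\le i\le m)$ are bounded, and $\max_i\|T_ix\|\ge c\|x\|$ on some infinite-dimensional closed sublattice $Z\subset E$ for some $c>0$, then some $T_i$ is an isomorphism on an infinite-dimensional closed sublattice of $Z$.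
- (c) If $E$ is a Banach space with a $1$-unconditional basis and the coordinatewise order, then an operator $T:E\to X$ is LSS if and only if it is strictly singular.

*Proof.* (a) Sums are Theorem 1, and scalar multiples are trivial. For closedness, let $T_n\to T$ in norm with $T$ not LSS, say $\|Tx\|\ge c\|x\|$ on $[x_k]$ with $c>0$ and $(x_k)$ disjoint, positive and non-zero. As soon as $\|T_n-T\|\le\frac c2$, we have $\|T_nx\|\ge\frac c2\|x\|$ on $[x_k]$, so $T_n$ is not LSS. Hence a norm limit of LSS operators is LSS.

(b) Let $j_i$ be the canonical embedding of $X_i$ into the $\ell_\infty$-sum $X_1\oplus\dots\oplus X_m$. The operator $\sum_ij_iT_i|_Z$ on the Banach lattice $Z$ satisfies $\|\sum_ij_iT_ix\|=\max_i\|T_ix\|\ge c\|x\|$, so it is not LSS on $Z$. By (a), applied to operators on $Z$, some $j_iT_i|_Z$ is not LSS. Since $j_i$ is isometric, $T_i|_Z$ is not LSS either, which is the assertion.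

(c) The basis vectors are positive, disjoint and non-zero, and their closed span is $E$. So (1)⇒(3) of Theorem 2, with $(u_n)$ the basis, shows that an LSS operator is strictly singular. The converse is trivial, since an infinite-dimensional closed sublattice is an infinite-dimensional closed subspace. $\blacksquare$

**Remark.** Finiteness of the sum and norm convergence cannot be dropped. On $c_0$ the coordinate projections $x\mapsto x_ne_n$ have rank one, hence are LSS, and so are their finite sums. Their strongly convergent infinite sum is the identity of $c_0$, which is not LSS.
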